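
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{The relative standard commutator formula for $\operatorname{Sp}(4)$ over form ideals}


\begin{abstract}
For Bak's hyperbolic unitary groups of rank $n\ge 3$ over quasi-finite form rings
$(A,\Lambda)$, the relative standard commutator formula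
$[\operatorname{EU}(2n,I,\Gamma),\operatorname{GU}(2n,J,\Delta)]=
[\operatorname{EU}(2n,I,\Gamma),\operatorname{EU}(2n,J,\Delta)]$
is known to hold for all form ideals. We show that for $n=2$ it can fail even when
$\Lambda A+A\Lambda=A$. It already fails for $\operatorname{Sp}(4,\mathbb Z)$ with
$(I,\Gamma)=(J,\Delta)=(2\mathbb Z,4\mathbb Z)$. For the symplectic form ring $(A,A)$ over an
arbitrary commutative ring $A$ we prove that the formula holds if and only if
$IJ=\Gamma J+I\Delta$. In particular it holds for the usual congruence subgroups of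
$\operatorname{Sp}(4,A)$.
\end{abstract}

\section{The question and the answer}

Throughout, $[a,b]=aba^{-1}b^{-1}$ and ${}^ab=aba^{-1}$. For subgroups $H,K$ of a group,
$[H,K]$ is the subgroup generated by all $[h,k]$ with $h\in H$, $k\in K$. The identity matrix is
denoted by $e$, and the matrix units by $e_{ij}$.

\subsection{Unitary groups over form rings}

Let $A$ be an associative ring with $1$ and with an involution $a\mapsto\bar a$, that is, an
additive anti-automorphism with $\bar{\bar a}=a$. Let $\lambda$ be a central element with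
$\lambda\bar\lambda=1$. A \emph{form parameter} is an additive subgroup $\Lambda$ of $A$ with
\[
\{a-\lambda\bar a:a\in A\}\subseteq\Lambda\subseteq\{a\in A:a=-\lambda\bar a\},
\qquad \bar a\Lambda a\subseteq\Lambda\quad(a\in A).
\]
The pair $(A,\Lambda)$ is called a \emph{form ring}. A \emph{form ideal} $(I,\Gamma)$ of
$(A,\Lambda)$ consists of a two-sided ideal $I$ invariant under the involution and an additive
subgroup $\Gamma$ with
\[
\Gamma_{\min}(I)\subseteq\Gamma\subseteq I\cap\Lambda,
\qquad \bar a\Gamma a\subseteq\Gamma\quad(a\in A),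
\]
where $\Gamma_{\min}(I)$ is the additive subgroup generated by all $\xi-\lambda\bar\xi$ and all
$\bar\xi\alpha\xi$ with $\xi\in I$, $\alpha\in\Lambda$.

Index the standard basis vectors $e_i$ of the right module $V=A^{2n}$ by
$i=1,\dots,n,-n,\dots,-1$. Put $\varepsilon(i)=1$ for $i>0$ and $\varepsilon(i)=-1$ for $i<0$,
and let
\[
f(u,v)=\sum_{i=1}^n\bar u_iv_{-i},\qquad h(u,v)=f(u,v)+\lambda\overline{f(v,u)} .
\]
\begin{itemize}
\item $\operatorname{GU}(2n,A,\Lambda)$ is the group of all $g\in\operatorname{GL}(2n,A)$ with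
$h(gu,gv)=h(u,v)$ and $f(gu,gu)-f(u,u)\in\Lambda$ for all $u,v\in V$.
\item $\operatorname{GU}(2n,I,\Gamma)$ consists of those $g\in\operatorname{GU}(2n,A,\Lambda)$
with $g\equiv e\pmod I$ and $f(gu,gu)-f(u,u)\in\Gamma$ for all $u\in V$.
\item The elementary root unipotents are
\[
T_{ij}(\xi)=e+\xi e_{ij}-\lambda^{(\varepsilon(j)-\varepsilon(i))/2}\,\bar\xi\, e_{-j,-i}
\quad(i\ne\pm j,\ \xi\in A),\qquad
T_{i,-i}(\alpha)=e+\alpha e_{i,-i},
\]
the latter for $\alpha\in\lambda^{-(\varepsilon(i)+1)/2}\Lambda$. They generate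
$\operatorname{EU}(2n,A,\Lambda)$.
\item $\operatorname{EU}(2n,I,\Gamma)$ is the normal closure in
$\operatorname{EU}(2n,A,\Lambda)$ of the elementary unipotents of level $(I,\Gamma)$. These are
the $T_{ij}(\xi)$ with $i\neq\pm j$, $\xi\in I$, and the $T_{i,-i}(\alpha)$ with
$\alpha\in\lambda^{-(\varepsilon(i)+1)/2}\Gamma$.
\end{itemize}

\subsection{The problem}

Suppose that $A$ is a quasi-finite algebra over a commutative ring $R$, that is, a direct limit
of module-finite $R$-algebras. For $n\ge3$ it is known that any two form ideals satisfy the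
\emph{relative standard commutator formula}
\begin{equation}\label{eq:formula}
[\operatorname{EU}(2n,I,\Gamma),\operatorname{GU}(2n,J,\Delta)]
=[\operatorname{EU}(2n,I,\Gamma),\operatorname{EU}(2n,J,\Delta)] .
\end{equation}
For $n=2$ the exceptional behavior of $\operatorname{SO}(4,A)$ makes an extra assumption
necessary. The problem posed by Hazrat, Vavilov and Zhang~\cite{HVZ} is to prove
\eqref{eq:formula} for $n=2$ under the assumption $\Lambda A+A\Lambda=A$, the standard condition
from Bak--Vavilov. (The condition is printed in \cite{HVZ} as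
$\Lambda A+A\Lambda=\Lambda$, which would not exclude the orthogonal case $\Lambda=0$. In the
form rings considered below $\Lambda=A$, so both versions hold.)

We show that the assumption does not suffice, and we find the exact condition in the symplectic
case.

\subsection{The symplectic case}

From now on $A$ is a commutative ring, the involution is trivial, $\lambda=-1$ and $\Lambda=A$.
This is a form parameter, since the lower bound is $2A$ and the upper bound is $A$. Moreover
$\Lambda A+A\Lambda=A$, and $A$ is module-finite over $R=A$. So all hypotheses of the problem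
hold. A form ideal is now a pair $(I,\Gamma)$ with
\begin{equation}\label{eq:formideal}
\Gamma_{\min}(I)=2I+\sum_{\xi\in I}\xi^2A\ \subseteq\ \Gamma\ \subseteq\ I,\qquad
a^2\Gamma\subseteq\Gamma\quad(a\in A).
\end{equation}
Here $I$ and $\Gamma_{\min}(I)$ are ideals, but $\Gamma$ is in general only stable under
multiplication by squares. We write
\[
G=\operatorname{GU}(4,A,A)=\operatorname{Sp}(4,A),\quad E=\operatorname{EU}(4,A,A),\quad
E(I,\Gamma)=\operatorname{EU}(4,I,\Gamma),\quad G(J,\Delta)=\operatorname{GU}(4,J,\Delta),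
\]
\[
M=[E(I,\Gamma),G(J,\Delta)],\qquad N=[E(I,\Gamma),E(J,\Delta)],
\]
so that \eqref{eq:formula} reads $M=N$. Let $\Gamma J$ be the additive span of all $\alpha\zeta$
with $\alpha\in\Gamma$, $\zeta\in J$. It is an ideal, because $J$ is. The ideal $I\Delta$ is
defined likewise. Since $2I\subseteq\Gamma$, we have $2IJ\subseteq\Gamma J$.

\paragraph{What to expect.}
The root system of $\operatorname{Sp}(2n)$ has short roots, whose elements $T_{ij}$,
$i\ne\pm j$, carry parameters from $I$, and long roots, whose elements $T_{i,-i}$ carry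
parameters from $\Gamma$. For $n\ge3$ a short root can be the sum of two short roots. Hence
$[T_{13}(\xi),T_{32}(\zeta)]=T_{12}(\xi\zeta)$ lies in the right-hand side of
\eqref{eq:formula} for all $\xi\in I$, $\zeta\in J$. For $n=2$ the sum of two short roots is
never short. Two short root elements with parameters $\xi$ and $\zeta$, whose roots add up to a
root, contribute only $2\xi\zeta$, in a long root. Leaving opposite roots aside, a product of
parameters reaches a short root only when one of the two factors was long, and then it lies in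
$\Gamma J$ or in $I\Delta$.

On the other hand, suppose that $\zeta\in J$ and that $u=1+\zeta$ is a unit. The diagonal matrix
$h_2(u)$ that sends $e_2\mapsto e_2u$, $e_{-2}\mapsto e_{-2}u^{-1}$ and fixes $e_{\pm1}$ lies in
$G(J,\Delta)$, since it is congruent to $e$ modulo $J$ and preserves the values $f(v,v)$.
Moreover
\begin{equation}\label{eq:torus}
[T_{12}(\xi),h_2(u)]=T_{12}\bigl(\xi(1-u^{-1})\bigr)=T_{12}\bigl(\xi\zeta(1+\zeta)^{-1}\bigr)
\in M .
\end{equation}
So one may guess that the obstruction to $M=N$ is the difference between $IJ$ and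
$\Gamma J+I\Delta$. This is exactly right.

\begin{theorem}[Obstruction]\label{thm:A}
If $M=N$, then $IJ=\Gamma J+I\Delta$.
\end{theorem}

\begin{corollary}[Answer to the problem]\label{cor:A}
The formula $M=N$ fails in each of the following cases:
\begin{enumerate}
\item[(i)] $A=\mathbb Z$ and $(I,\Gamma)=(J,\Delta)=(2\mathbb Z,4\mathbb Z)$;
\item[(ii)] $A=K[x,y]/(x^2,y^2)$ with $K$ any field of characteristic $2$, $I=xA$, $J=yA$ and
$\Gamma=\Delta=0$.
\end{enumerate}
\end{corollary}

\begin{theorem}[Criterion]\label{thm:B}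
Let $A$ be any commutative ring, and let $(I,\Gamma)$, $(J,\Delta)$ be form ideals of $(A,A)$.
Then
\[
M=N\iff IJ=\Gamma J+I\Delta .
\]
Moreover, $M\subseteq N\cdot\operatorname{EU}(4,IJ,\Gamma_{\min}(IJ))$ always holds.
\end{theorem}

\begin{corollary}\label{cor:B}
The formula $M=N$ holds if $\Gamma=I$, or $\Delta=J$, or $2\in A^*$, or $I+J=A$. In particular
it holds for the usual congruence subgroups of $\operatorname{Sp}(4,A)$, the case $\Gamma=I$ and
$\Delta=J$, with no condition on residue fields.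
\end{corollary}

\begin{corollary}\label{cor:C}
Let $A$ be Noetherian. Then $M=N$ holds for all pairs of form ideals of $(A,A)$ if and only if
$(\mathfrak mA_{\mathfrak m})^2=0$ for every maximal ideal $\mathfrak m$ containing $2$.
\end{corollary}

We do not determine the exact criterion for noncommutative form rings.

Theorem~\ref{thm:A} and Corollary~\ref{cor:A} are proved in Section~\ref{sec:obstruction}. That
proof is short and uses only matrix computations modulo $\Gamma J+I\Delta$.
Sections~\ref{sec:local}--\ref{sec:proof} prove Theorem~\ref{thm:B}, following a plan given at the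
start of Section~\ref{sec:local}. Corollaries~\ref{cor:B} and~\ref{cor:C} are deduced in
Section~\ref{sec:cors}.

\section{Root elements and levels in $\operatorname{Sp}(4,A)$}\label{sec:roots}

\subsection{Commutator relations}

Here $f(u,v)=u_1v_{-1}+u_2v_{-2}$ and $h(u,v)=f(u,v)-f(v,u)$. Put $q(u)=f(u,u)$. The roots are
$\Phi=\{\pm e_1\pm e_2,\ \pm2e_1,\ \pm2e_2\}$ (Figure~\ref{fig:roots}), where $\pm e_1\pm e_2$
are short and $\pm2e_i$ are long. In roots, $e_1,e_2$ stand for an orthonormal basis of the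
Euclidean plane; elsewhere $e_i$ is a basis vector of $V$. The root elements are
$x_\beta(t)=e+t\,m_\beta$, with
\[
\begin{array}{ll}
m_{e_1-e_2}=e_{12}-e_{-2,-1}, & m_{e_2-e_1}=e_{21}-e_{-1,-2},\\[2pt]
m_{e_1+e_2}=e_{1,-2}+e_{2,-1}, & m_{-e_1-e_2}=e_{-2,1}+e_{-1,2},\\[2pt]
m_{2e_i}=e_{i,-i}, & m_{-2e_i}=e_{-i,i}.
\end{array}
\]
Thus $x_{e_1-e_2}=T_{12}$, $x_{e_2-e_1}=T_{21}$, $x_{e_1+e_2}=T_{1,-2}$,
$x_{-e_1-e_2}=T_{-2,1}$, $x_{\pm 2e_i}=T_{\pm i,\mp i}$, and every other $T_{ij}$ equals one of
these up to the sign of the parameter. Always $m_\beta^2=0$, so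
$x_\beta(s)x_\beta(t)=x_\beta(s+t)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.85]
\foreach \x/\y in {2/0,-2/0,0/2,0/-2,1/1,1/-1,-1/1,-1/-1}
  \draw[->] (0,0)--(\x,\y);
\node[right] at (2,0) {$\beta=2e_1$};
\node[left] at (-2,0) {$-2e_1$};
\node[above] at (0,2) {$-\rho=2e_2$};
\node[below] at (0,-2) {$\rho=-2e_2$};
\node[right] at (1,1) {$\nu=e_1+e_2$};
\node[right] at (1,-1) {$\mu=e_1-e_2$};
\node[left] at (-1,1) {$-e_1+e_2$};
\node[left] at (-1,-1) {$-e_1-e_2$};
\end{tikzpicture}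
\caption{The eight roots of $\operatorname{Sp}(4)$. The Greek letters mark a typical
configuration: $\rho$ is long, $\nu$ is short, $\mu=\rho+\nu$ is short and $\beta=\rho+2\nu$ is
long. Also $\nu=-\rho+\mu$ and $\beta=-\rho+2\mu$.}
\label{fig:roots}
\end{figure}

\begin{lemma}\label{lem:relations}
Let $\beta,\gamma\in\Phi$ with $\beta\ne-\gamma$. The signs below depend only on the roots.
\begin{enumerate}
\item[(C1)] If $\beta+\gamma\notin\Phi$, then $x_\beta(a)$ and $x_\gamma(b)$ commute.
\item[(C2)] If $\beta,\gamma$ are short and $\beta+\gamma\in\Phi$, then $\beta+\gamma$ is long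
and $[x_\beta(a),x_\gamma(b)]=x_{\beta+\gamma}(\pm2ab)$.
\item[(C3)] If $\beta$ is long, $\gamma$ is short and $\beta+\gamma\in\Phi$, then $\beta+\gamma$
is short, $\beta+2\gamma$ is a long root, and
\[
[x_\beta(a),x_\gamma(b)]=x_{\beta+\gamma}(\sigma ab)\,x_{\beta+2\gamma}(\tau ab^2),
\qquad\sigma,\tau\in\{1,-1\}.
\]
The two factors on the right commute.
\end{enumerate}
\end{lemma}

\begin{proof}
The case $\beta=\gamma$ is clear. If $\beta\ne\pm\gamma$, then either $\beta,\gamma$ have the same
length and are orthogonal, or they have different lengths and form an angle of $45^\circ$ or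
$135^\circ$. The sum of the two roots is a root exactly for orthogonal short roots (this is (C2))
and for the angle $135^\circ$ (this is (C3)); the other two types fall under (C1).

The permutation $e_{\pm1}\leftrightarrow e_{\pm2}$ of basis vectors and the map
$e_1\mapsto e_{-1}$, $e_{-1}\mapsto-e_1$, $e_{\pm2}\mapsto e_{\pm2}$ are symplectic. Conjugation
by them sends each $m_\beta$ to $\pm m_{w\beta}$, where the isometry $w$ of the root plane is
respectively the exchange of $e_1$ and $e_2$ and the sign change of $e_1$. (For example, the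
second map sends $e_{12}-e_{-2,-1}$ to $e_{-1,2}+e_{-2,1}$ and $e_{1,-1}$ to $-e_{-1,1}$.) These
two reflections generate the symmetry group of order $8$ of the square. This group is transitive
on the roots of each length and on each of the following sets of eight ordered pairs: orthogonal
long roots, orthogonal short roots, (long, short) pairs at an angle of $45^\circ$, and
(long, short) pairs at an angle of $135^\circ$. So it suffices to check one pair of each kind.

\emph{(C1).} For the orthogonal long pair $2e_1,2e_2$ the products of $e_{1,-1}$ and $e_{2,-2}$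
vanish. For the pair $2e_1$, $e_1-e_2$ at $45^\circ$ the products of $e_{1,-1}$ and
$e_{12}-e_{-2,-1}$ vanish in both orders.

\emph{(C2).} For $X=e_{12}-e_{-2,-1}$ and $Y=e_{1,-2}+e_{2,-1}$ we have $XY=e_{1,-1}=-YX$, and
$e_{1,-1}$ is annihilated by $X$ and $Y$ on both sides. So
$[e+aX,e+bY]=e+ab(XY-YX)=e+2ab\,e_{1,-1}$.

\emph{(C3).} Let $R=e_{1,-1}$ and $Y'=e_{-2,1}+e_{-1,2}$. Then $RY'=e_{12}$,
$Y'R=e_{-2,-1}$, $RY'R=0$, so with $X$ as above
${}^{e+aR}(e+bY')=e+bY'+abX$. Multiplying by $e-bY'$ on the right and using $Y'^2=0$ and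
$XY'=-e_{-2,2}$ we get
\[
[x_{2e_1}(a),x_{-e_1-e_2}(b)]=e+abX+ab^2e_{-2,2}=x_{e_1-e_2}(ab)\,x_{-2e_2}(ab^2).
\]
The two factors commute by (C1).
\end{proof}

Every short root can be written as $\rho+\nu$, and every long root as $\rho+2\nu$, with $\rho$
long, $\nu$ short and $\rho+\nu\in\Phi$. By transitivity one example of each is enough:
$e_1-e_2=-2e_2+(e_1+e_2)$ and $2e_1=-2e_2+2(e_1+e_2)$. Whenever we write $\rho+\nu$ or
$\rho+2\nu$, the roots $\rho,\nu$ are of this kind, and $\sigma,\tau$ are the signs in (C3).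

We shall use the following identities, valid in any group:
\begin{equation}\label{eq:identities}
[aa',b]={}^a[a',b]\,[a,b],\qquad [a,bb']=[a,b]\;{}^b[a,b'],\qquad
[{}^wa,b]={}^w[a,{}^{w^{-1}}b].
\end{equation}

\subsection{Levels and localization}

A \emph{root element of level} $(K,\Omega)$ is an $x_\beta(t)$ with $t\in K$ for $\beta$ short
and $t\in\Omega$ for $\beta$ long. Thus $E(K,\Omega)$ is the normal closure in $E$ of the root
elements of level $(K,\Omega)$.

\begin{lemma}\label{lem:normal}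
$G(J,\Delta)$ is a normal subgroup of $G$ and contains $E(J,\Delta)$. Hence $N\subseteq M$.
\end{lemma}

\begin{proof}
For $k\in G$ put $s_k(u,v)=f(ku,kv)-f(u,v)$. This form is bilinear. It is symmetric because $k$
preserves $h(u,v)=f(u,v)-f(v,u)$. Put $\gamma_k(u)=s_k(u,u)=q(ku)-q(u)$.

For $g,g'\in G(J,\Delta)$ we have $\gamma_{gg'}(u)=\gamma_g(g'u)+\gamma_{g'}(u)\in\Delta$ and
$\gamma_{g^{-1}}(u)=-\gamma_g(g^{-1}u)\in\Delta$, so $G(J,\Delta)$ is a group. Let $k\in G$,
$g\in G(J,\Delta)$, and put $v=k^{-1}u$, $z=gv-v\in J^4$. Then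
\[
q(kgk^{-1}u)-q(u)=\gamma_g(v)+\gamma_k(v+z)-\gamma_k(v)=\gamma_g(v)+2s_k(v,z)+s_k(z,z).
\]
Here $2s_k(v,z)\in2J\subseteq\Delta$, and
$s_k(z,z)=\sum_iz_i^2s_k(e_i,e_i)+2\sum_{i<j}z_iz_js_k(e_i,e_j)$ lies in
$\Gamma_{\min}(J)\subseteq\Delta$. As $kgk^{-1}\equiv e$ mod $J$, normality follows.

It remains to see that the root elements of level $(J,\Delta)$ lie in $G(J,\Delta)$. Indeed
$T_{12}(\zeta)$ and $T_{21}(\zeta)$ preserve $q$; $T_{1,-2}(\zeta)$ and $T_{-2,1}(\zeta)$ change
$q(u)$ by $2\zeta u_{-1}u_{-2}$ and $2\zeta u_1u_2$, which lie in $2J$; and $T_{i,-i}(\delta)$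
changes $q(u)$ by $\delta u_{-i}^2\in\Delta$, for $i=\pm1,\pm2$.
\end{proof}

Let $S\subseteq A$ be a multiplicatively closed set. For a form ideal $(K,\Omega)$ put
$S^{-1}\Omega=\{\omega/t^2:\omega\in\Omega,\ t\in S\}$. The denominators are squares because
$\Omega$ is stable only under squares. Then $(S^{-1}K,S^{-1}\Omega)$ is a form ideal of
$(S^{-1}A,S^{-1}A)$: sums are
$\omega/t^2+\omega'/t'^2=(t'^2\omega+t^2\omega')/(tt')^2$, stability under squares is clear, and
$S^{-1}\Omega$ contains $2\kappa/t=2\kappa t/t^2$ and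
$(\kappa/t)^2(a/r)=\kappa^2ar/(tr)^2$ for $\kappa\in K$, $a\in A$, $t,r\in S$. Since
$q(u/t)=q(u)/t^2$, the image of $\operatorname{GU}(4,K,\Omega)$ lies in
$\operatorname{GU}(4,S^{-1}K,S^{-1}\Omega)$. We write $K_s,\Omega_s$ for $S=\{s^m:m\ge0\}$ and
$K_{\mathfrak m},\Omega_{\mathfrak m}$ for $S=A\setminus\mathfrak m$.

\section{The obstruction}\label{sec:obstruction}

\subsection{Short root matrices modulo $2$}

We must show that $N$ cannot contain $T_{12}(\xi\zeta)$ when $\xi\zeta\notin\Gamma J+I\Delta$.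
Since $N$ involves arbitrary $E$-conjugates of root elements, we need a property of short root
matrices that survives conjugation. In characteristic $2$ there is one: the additive commutator
of two conjugates of short root matrices is always a scalar.

\begin{lemma}\label{lem:clifford}
Let $B$ be a commutative ring with $2=0$ in $B$, and let $S_B\subseteq M_4(B)$ be the $B$-span
of $e$ and
\[
X=e_{12}+e_{-2,-1},\quad X'=e_{21}+e_{-1,-2},\quad
Y=e_{1,-2}+e_{2,-1},\quad Y'=e_{-2,1}+e_{-1,2}.
\]
Then $ss'-s's\in Be$ for all $s,s'\in S_B$, and $S_B$ is stable under conjugation by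
$\operatorname{EU}(4,B,B)$.
\end{lemma}

\begin{proof}
In this proof $[s,s']$ means $ss'-s's$. Multiplying matrix units we find
$XX'=e_{11}+e_{-2,-2}$, $X'X=e_{22}+e_{-1,-1}$, $YY'=e_{11}+e_{22}$,
$Y'Y=e_{-2,-2}+e_{-1,-1}$, so $[X,X']=[Y,Y']=e$. The other pairs commute:
\[
XY=YX=e_{1,-1},\quad XY'=Y'X=e_{-2,2},\quad X'Y=YX'=e_{2,-2},\quad X'Y'=Y'X'=e_{-1,1}.
\]
The first claim follows. The squares of $X,X',Y,Y'$ are $0$.

Let $s\in S_B$. For invertible $g$ we have $gsg^{-1}=s+[g,s]g^{-1}$. A short root element is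
$g=e+bZ$ with $Z\in\{X,X',Y,Y'\}$. If $[Z,s]=ce$, then $gsg^{-1}=s+bc(e-bZ)\in S_B$. By the
table, a long root element is $g=e+bUV$, where $U,V$ are two commuting members of
$\{X,X',Y,Y'\}$. If $[U,s]=ce$ and $[V,s]=c'e$, then $[UV,s]=U[V,s]+[U,s]V=c'U+cV$. As
$(c'U+cV)UV=0$, we get $gsg^{-1}=s+b(c'U+cV)(e-bUV)=s+b(c'U+cV)\in S_B$.
\end{proof}

\subsection{The smallest case}

\begin{example}[Proof of Corollary~\ref{cor:A}(ii)]\label{ex:dual}
Let $A=K[x,y]/(x^2,y^2)$ with $\operatorname{char}K=2$, and let $I=xA$, $J=yA$. All squares of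
elements of $I$ or of $J$ vanish and $2=0$, so $\Gamma_{\min}(I)=\Gamma_{\min}(J)=0$, and
$(I,0)$ and $(J,0)$ are form ideals. The long root elements of these levels are trivial. So
$E(I,0)$ is generated by $E$-conjugates of short root elements $x_\beta(xa)$, $a\in A$. By
Lemma~\ref{lem:clifford} such a conjugate has the form $e+xM_1$ with $M_1\in S_A$. Likewise
$E(J,0)$ is generated by matrices $e+yM_2$ with $M_2\in S_A$. Because $x^2=y^2=0$,
\[
(e+xM_1)(e+yM_2)=\bigl(e+xy(M_1M_2-M_2M_1)\bigr)(e+yM_2)(e+xM_1),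
\]
so $[e+xM_1,e+yM_2]=(1+cxy)e$ with $c\in A$. Scalar matrices are central, so by
\eqref{eq:identities} all of $N$ consists of scalar matrices. On the other hand
$(1+y)^{-1}=1+y$, and \eqref{eq:torus} with $\xi=x$, $u=1+y$ gives
$T_{12}\bigl(x(1-(1+y))\bigr)=T_{12}(xy)\in M$. This matrix is not scalar, as $xy\neq0$. Hence
$M\neq N$.
\end{example}

The general case needs three changes, the first two of which use reduction modulo
$\Gamma J+I\Delta$. Squares of elements of $I$ and $J$ do not vanish, but the products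
$\xi^2\zeta$ and $\xi\zeta^2$ in which they occur do vanish after this reduction. Likewise $2$
need not be $0$, but $2\xi\zeta$ vanishes after this reduction. Finally, $1+\zeta$ need not be a
unit (for instance $1+2=3$ in $\mathbb Z$), so the torus element $h_2(1+\zeta)$ must be replaced
by a matrix that agrees with it up to terms in $\zeta^2A$.

\subsection{Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:A}}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put $\mathfrak q=\Gamma J+I\Delta$ and $\bar A=A/\mathfrak q$.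

\emph{Step 1: the image of $N$ in $\operatorname{Sp}(4,\bar A)$ consists of scalar matrices.}
Scalar matrices are central. So by \eqref{eq:identities} it suffices to show that $[a,b]$ is
scalar over $\bar A$ when $a={}^wx$ and $b={}^{w'}y$ with $w,w'\in E$ and $x,y$ root elements of
levels $(I,\Gamma)$, $(J,\Delta)$.

If $x$ is long, then $a=e+\alpha M_1$ with $\alpha\in\Gamma$ and $b=e+\zeta M_2$ with
$\zeta\in J$. Since $\alpha\zeta\in\mathfrak q$, the matrices $a$ and $b$ commute over $\bar A$.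
If $y$ is long, then $a=e+\xi M_1$ with $\xi\in I$ and $b=e+\delta M_2$ with $\delta\in\Delta$,
and $\xi\delta\in\mathfrak q$ gives the same conclusion.

Let $x$ and $y$ be short. Then $a=e+\xi M_1$ and $b=e+\zeta M_2$ with $\xi\in I$, $\zeta\in J$
and $M_1,M_2$ conjugate under $E$ to matrices $m_\beta$ with $\beta$ short. As $\xi^2\in\Gamma$
and $\zeta^2\in\Delta$, we have $\xi^2\zeta,\ \xi\zeta^2\in\mathfrak q$. Since
$ba-e=\xi M_1+\zeta M_2+\xi\zeta M_2M_1$, it follows that $\xi\zeta\,(ba-e)=0$ over $\bar A$.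
Hence over $\bar A$
\[
ab=ba+\xi\zeta(M_1M_2-M_2M_1)=\bigl(e+\xi\zeta(M_1M_2-M_2M_1)\bigr)ba .
\]
Modulo $2$ the short matrices $m_\beta$ are $X,X',Y,Y'$. So by Lemma~\ref{lem:clifford} over
$\bar A/2\bar A$ we have $M_1M_2-M_2M_1=ce+2M_3$ over $\bar A$, for some $c\in\bar A$ and some
matrix $M_3$. Since $2\xi\zeta\in\mathfrak q$, it follows that $[a,b]=(1+c\,\xi\zeta)e$ over
$\bar A$.

\emph{Step 2: $M$ contains elements congruent to $T_{12}(\xi\zeta)$ modulo $\mathfrak q$.} Let
$\xi\in I$, $\zeta\in J$. Let $g$ fix $e_1,e_{-1}$ and act on $\langle e_2,e_{-2}\rangle$ by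
\begin{equation}\label{eq:block}
\begin{pmatrix}a&b\\c&d\end{pmatrix}
=\begin{pmatrix}1+\zeta&\zeta^2\\-\zeta^2&1-\zeta+\zeta^2-\zeta^3\end{pmatrix}.
\end{equation}
The entry $d$ is a truncated inverse of $1+\zeta$: we have $ad=1-\zeta^4$ and $bc=-\zeta^4$, so
$ad-bc=1$ and $g\in G$. Clearly $g\equiv e$ mod $J$. Since $ad+bc-1=2bc$,
\[
q(gu)-q(u)=ac\,u_2^2+bd\,u_{-2}^2+2bc\,u_2u_{-2}\in\zeta^2A\subseteq\Delta .
\]
Thus $g\in G(J,\Delta)$. The block of $g^{-1}$ is
$\left(\begin{smallmatrix}d&-b\\-c&a\end{smallmatrix}\right)$. Therefore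
$ge_{12}g^{-1}=d\,e_{12}-b\,e_{1,-2}$, $ge_{-2,-1}g^{-1}=b\,e_{2,-1}+d\,e_{-2,-1}$, and
\[
gT_{12}(\xi)g^{-1}=e+\xi\bigl(d\,e_{12}-b\,e_{1,-2}-b\,e_{2,-1}-d\,e_{-2,-1}\bigr).
\]
Since $\xi\zeta^2\in I\Delta\subseteq\mathfrak q$, modulo $\mathfrak q$ this is
$T_{12}(\xi-\xi\zeta)$. Hence $[T_{12}(\xi),g]\equiv T_{12}(\xi\zeta)$ mod $\mathfrak q$.

\emph{Conclusion.} If $M=N$, then $T_{12}(\xi\zeta)$ is scalar over $\bar A$, that is,
$\xi\zeta\in\mathfrak q$. As $\xi\in I$ and $\zeta\in J$ were arbitrary, $IJ\subseteq\mathfrak q$.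
The inclusion $\mathfrak q\subseteq IJ$ is clear.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:A}(i)]
Here $\Gamma_{\min}(2\mathbb Z)=4\mathbb Z$, so $(2\mathbb Z,4\mathbb Z)$ is a form ideal. We
have $IJ=4\mathbb Z$ and $\Gamma J+I\Delta=8\mathbb Z$, so Theorem~\ref{thm:A} applies.
Explicitly, all elements of $N$ are scalar modulo $8$, while for $g$ with block
$\left(\begin{smallmatrix}3&4\\-4&-5\end{smallmatrix}\right)$, which is \eqref{eq:block} for
$\zeta=2$, we have $[T_{12}(2),g]\equiv T_{12}(4)$ mod $8$. Part (ii) is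
Example~\ref{ex:dual}.
\end{proof}

\section{Localized commutators}\label{sec:local}

\paragraph{Plan for Theorem~\ref{thm:B}.}
Suppose that $IJ=\Gamma J+I\Delta$. We must show $[x,g]\in N$ for root elements $x$ of level
$(I,\Gamma)$ and $g\in G(J,\Delta)$. If $A$ is local and $J$ lies in its maximal ideal, then
Gaussian elimination writes $g=z\,h_2(u)$ with $z\in E(J,\Delta)$ and $u\in1+J$
(Section~\ref{sec:localring}). Since $[x,zh_2(u)]=[x,z]\cdot{}^z[x,h_2(u)]$, the two factors can
be treated separately. The factor $z$ contributes an element of $N$, by definition. On a long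
root element, $h_2(u)$ acts either trivially or like a torus element that lies in $E(J,\Delta)$,
so its contribution is again in $N$. On a short root element it contributes
$x_\beta(\xi(1-u^{\pm1}))$, as in \eqref{eq:torus}, whose parameter lies in
$IJ=\Gamma J+I\Delta$. We therefore need to know that $x_\beta(\alpha\zeta)$ and
$x_\beta(\xi\delta)$ lie in $N$ for $\alpha\in\Gamma$, $\zeta\in J$, $\xi\in I$,
$\delta\in\Delta$ (Section~\ref{sec:products}). Over a general ring this factorization of $g$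
exists only after inverting some $s$. The present section shows that denominators do no harm
once the parameter of $x$ is divisible by a high power of $s$. Section~\ref{sec:proof} puts the
pieces together.

\subsection{A filtration and two decompositions}

Fix $s\in A$. Let $F$ be the localization map $A\to A_s$, and also the induced map on matrices.
We write root elements over $A_s$ in the form $x_\beta(s^{k-m}\xi)$ with $\xi\in A$, omitting
$F$ from the parameter. For a form ideal $(K,\Omega)$ and $k\ge0$ let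
\[
X_k(K,\Omega)=\{x_\beta(s^k\xi):\beta\text{ short},\ \xi\in K\}\cup
\{x_\beta(s^{2k}\alpha):\beta\text{ long},\ \alpha\in\Omega\}.
\]
The exponent $2k$ on long roots is natural, because $\Omega$ is stable under squares. Let
$E_k=\langle X_k(A,A)\rangle$, let $E_k(K,\Omega)$ be the normal closure of $X_k(K,\Omega)$ in
$E_k$, and put
\[
N_k=[E_k(I,\Gamma),E_k(J,\Delta)].
\]
We have $E_k(A,A)=E_k$, $E_0(K,\Omega)=E(K,\Omega)$, $N_k\subseteq N$, and $N_k$ is normal in
$E_k$. Elements of $E_k$ are congruent to $e$ modulo $s^k$. The sets $X_k(K,\Omega)$ and all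
these groups decrease as $k$ grows. So a statement about all elements of one of them that is
proved for some $k$ also holds for all larger $k$; this will be used without mention.

There is no commutator relation for opposite roots. So we rewrite a root element in terms of
other roots.

\begin{lemma}\label{lem:decomp}
Let $p\ge0$ and $k\ge3p$. Every $x=x_\beta(\cdot)\in X_k(K,\Omega)$ can be written as
$x=[a_1,x_1]\,x_2$ (for $\beta$ short) or $x=x_2\,[x_1,a_1]$ (for $\beta$ long), with root
elements $a_1\in X_p(A,A)$ and $x_1,x_2\in X_p(K,\Omega)$ none of whose roots is $\beta$.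
\end{lemma}

\begin{proof}
If $\beta=\rho+\nu$ is short, then by (C3)
\[
x_\beta(s^k\xi)=[x_\rho(s^{2p}),x_\nu(\sigma s^{k-2p}\xi)]\cdot
x_{\rho+2\nu}(-\tau s^{2k-2p}\xi^2).
\]
Here $x_\rho(s^{2p})\in X_p(A,A)$, and the other two elements lie in $X_p(K,\Omega)$ because
$k-2p\ge p$ and $s^{2k-2p}\xi^2=s^{2p}\cdot s^{2k-4p}\xi^2$ with $\xi^2A\subseteq\Omega$. If
$\beta=\rho+2\nu$ is long, then by (C3)
\[
x_\beta(s^{2k}\alpha)=x_{\rho+\nu}(-\sigma\tau s^{k+p}\alpha)\cdot
[x_\rho(\tau s^{2p}\alpha),x_\nu(s^{k-p})].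
\]
Here $x_\nu(s^{k-p})\in X_p(A,A)$ because $k-p\ge p$. The other two elements lie in
$X_p(K,\Omega)$, since $\alpha\in\Omega\subseteq K$.
\end{proof}

\begin{lemma}\label{lem:conj}
Let $z\in\operatorname{EU}(4,A_s,A_s)$, $l\ge0$, and let $(K,\Omega)$ be a form ideal. There is
$k$ with ${}^zF(E_k(K,\Omega))\subseteq F(E_l(K,\Omega))$. Consequently there is $k$ with
${}^zF(N_k)\subseteq F(N_l)$.
\end{lemma}

\begin{proof}
By induction on the number of root elements in $z$ we may take $z=x_\gamma(a/s^{2m})$ with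
$a\in A$.

\emph{Roots $\beta\ne-\gamma$.} Let $x=x_\beta(\cdot)\in X_k(K,\Omega)$. We have
${}^zF(x)=[z,F(x)]F(x)$, and by Lemma~\ref{lem:relations} the commutator $[z,F(x)]$ or its
inverse is $e$ or one of
\begin{gather*}
x_{\beta+\gamma}(\pm2s^{k-2m}a\xi),\qquad
x_{\gamma+\beta}(\pm s^{k-2m}a\xi)\,x_{\gamma+2\beta}(\pm s^{2k-2m}a\xi^2),\\
x_{\beta+\gamma}(\pm s^{2k-2m}a\alpha)\,x_{\beta+2\gamma}(\pm s^{2k-4m}a^2\alpha),
\end{gather*}
according to whether both roots are short, only $\beta$ is short, or only $\gamma$ is short. Now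
$2a\xi$, $a\xi^2$ and $a^2\alpha$ lie in $\Omega$. The first two remain there after
multiplication by any element of $A$, and the third is multiplied by an even power of $s$. So
for large $k$ all factors lie in $F(X_l(K,\Omega))$. Hence there is $p\ge l$ with
${}^zF(x)\in F(E_l(K,\Omega))$ for all $x\in X_p(K,\Omega)$ with root $\neq-\gamma$. We choose
$p$ so that the same holds for the form ideal $(A,A)$.

\emph{The root $\beta=-\gamma$.} Let $k\ge3p$ and decompose $x$ by Lemma~\ref{lem:decomp}. The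
conjugates by $z$ of $F(a_1)$, respectively of $F(x_1)$ and $F(x_2)$, lie in $F(E_l)$,
respectively in $F(E_l(K,\Omega))$. As $[E_l,E_l(K,\Omega)]\subseteq E_l(K,\Omega)$, it follows
that ${}^zF(x)\in F(E_l(K,\Omega))$.

Thus for large $k$ we have ${}^zF(X_k(K,\Omega))\subseteq F(E_l(K,\Omega))$, and the case
$(A,A)$ gives ${}^zF(E_k)\subseteq F(E_l)$. Since $E_k(K,\Omega)$ is generated by the
$E_k$-conjugates of $X_k(K,\Omega)$, the first claim follows. Applying it to $(I,\Gamma)$ and
$(J,\Delta)$ gives the second.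
\end{proof}

\subsection{Commutators with elementary elements that have denominators}

Relation (C3) produces a short and a long factor at once, and they scale differently in $s$.
When we compare two commutators whose short factors agree, the long factors will differ in the
power of $s$. The next lemma says that this does not matter.

\begin{lemma}\label{lem:exponents}
Let $\alpha\in\Gamma$, $t\in J$, or $\alpha\in\Delta$, $t\in I$. Let $\beta$ be long and let
$i,i'\ge4l+2$ be even. Then $x_\beta\bigl(\alpha t^2(s^i-s^{i'})\bigr)\in N_l$.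
\end{lemma}

\begin{proof}
Write $\beta=\rho+2\nu$. For $p,r\ge l$,
\[
N_l\ni[x_\rho(s^{2p}\alpha),x_\nu(s^rt)]
=x_{\rho+\nu}(\sigma s^{2p+r}\alpha t)\,x_\beta(\tau s^{2p+2r}\alpha t^2).
\]
Replace $(p,r)$ by $(p,r+2)$ and by $(p+1,r)$. The short factors of the two commutators agree,
and dividing gives $x_\beta(\alpha t^2(s^{2(p+r)+4}-s^{2(p+r)+2}))\in N_l$. Since $p+r$ can be
any integer $\ge2l$, the claim holds for consecutive even exponents $\ge4l+2$, hence for all.
\end{proof}

\begin{lemma}\label{lem:rooty}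
Let $y=x_\gamma(\zeta/s^m)$ with $\gamma$ short, $\zeta\in J$, or $y=x_\gamma(\delta/s^{2m})$
with $\gamma$ long, $\delta\in\Delta$. Let $l\ge0$. There is $k$ with
\begin{enumerate}
\item[(i)] $[F(E_k),y]\subseteq F(E_l(J,\Delta))$;
\item[(ii)] $[F(E_k(I,\Gamma)),y]\subseteq F(N_l)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $x=x_\beta(\cdot)\in X_k(A,A)$ with $\beta\ne-\gamma$ and parameter $s^ka$ or $s^{2k}a$.
Then $[F(x),y]$ or its inverse is $e$ or one of
\begin{gather*}
x_{\beta+\gamma}(\pm2s^{k-m}a\zeta),\qquad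
x_{\beta+\gamma}(\pm s^{2k-m}a\zeta)\,x_{\beta+2\gamma}(\pm s^{2k-2m}a\zeta^2),\\
x_{\gamma+\beta}(\pm s^{k-2m}a\delta)\,x_{\gamma+2\beta}(\pm s^{2k-2m}a^2\delta).
\end{gather*}
For large $k$, say $k\ge p$ with $p\ge l$, all factors lie in $F(X_l(J,\Delta))$. By
Lemma~\ref{lem:decomp}, for $k\ge3p$ every element of $X_k(A,A)$ is a product of elements of
$X_p(A,A)$ with roots $\ne-\gamma$. Since $[w_1w_2,y]={}^{w_1}[w_2,y]\,[w_1,y]$ and $F(E_l)$
normalizes $F(E_l(J,\Delta))$, (i) follows.

(ii) \emph{Roots $\beta\ne-\gamma$.} Let $x=x_\beta(\cdot)\in X_k(I,\Gamma)$. If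
$\beta+\gamma\notin\Phi$, then $[F(x),y]=e$. Otherwise there are three cases; $k$ is large
throughout.
\begin{itemize}
\item Both roots short: $[F(x),y]=F\bigl([x_\beta(s^l\xi),x_\gamma(s^{k-m-l}\zeta)]\bigr)\in
F(N_l)$, since both sides equal $x_{\beta+\gamma}(\pm2s^{k-m}\xi\zeta)$ with the same sign.
\item $\beta$ long, $\gamma$ short: we have
\[
[F(x),y]=x_{\beta+\gamma}(\sigma s^{2k-m}\alpha\zeta)\,
x_{\beta+2\gamma}(\tau s^{2k-2m}\alpha\zeta^2),
\]
whereas $N_l$ contains
\[
[x_\beta(s^{2l}\alpha),x_\gamma(s^{2k-m-2l}\zeta)]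
=x_{\beta+\gamma}(\sigma s^{2k-m}\alpha\zeta)\,
x_{\beta+2\gamma}(\tau s^{4k-2m-2l}\alpha\zeta^2).
\]
The exponents of $s$ in the long factors are even and $\ge4l+2$. So Lemma~\ref{lem:exponents}
gives $[F(x),y]\in F(N_l)$.
\item $\beta$ short, $\gamma$ long: we have
\[
[y,F(x)]=x_{\gamma+\beta}(\sigma s^{k-2m}\delta\xi)\,
x_{\gamma+2\beta}(\tau s^{2k-2m}\delta\xi^2),
\]
whereas $N_l$ contains
\[
[x_\gamma(s^{2l}\delta),x_\beta(s^{k-2m-2l}\xi)]
=x_{\gamma+\beta}(\sigma s^{k-2m}\delta\xi)\,
x_{\gamma+2\beta}(\tau s^{2k-4m-2l}\delta\xi^2).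
\]
Again both long exponents are even and $\ge4l+2$, and Lemma~\ref{lem:exponents} applies.
\end{itemize}

\emph{The root $\beta=-\gamma$.} Choose $p\ge l$ such that
$[F(E_p),y]\subseteq F(E_l(J,\Delta))$, by (i), and such that $[F(x'),y]\in F(N_l)$ for all
$x'\in X_p(I,\Gamma)$ with root $\ne-\gamma$. Let $k\ge3p$, and decompose
$x\in X_k(I,\Gamma)$ by Lemma~\ref{lem:decomp} for $(K,\Omega)=(I,\Gamma)$. For brevity we write
$a_1,x_1,x_2,x$ for their images under $F$. Then ${}^ya_1=ja_1$ with $j\in F(E_l(J,\Delta))$,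
and ${}^yx_i\in F(N_l)x_i$. We compute in $F(E_l)$ modulo its normal subgroup $F(N_l)$; there
$j$ commutes with $F(E_l(I,\Gamma))$, by the definition of $N_l$. So
\[
{}^y[a_1,x_1]\equiv[ja_1,x_1]={}^j[a_1,x_1]\cdot[j,x_1]\equiv[a_1,x_1],
\]
and, taking inverses, ${}^y[x_1,a_1]\equiv[x_1,a_1]$. Hence ${}^yx\equiv x$ for both forms of the
decomposition, that is, $[x,y]\in F(N_l)$.

\emph{All of $E_k(I,\Gamma)$.} By the two previous steps and (i), choose $k\ge l$ such that
$[F(x),y]\in F(N_l)$ for all $x\in X_k(I,\Gamma)$ and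
$[F(E_k),y]\subseteq F(E_l(J,\Delta))$. Let $w\in F(E_k)$ and $x\in F(X_k(I,\Gamma))$. Then
${}^yw=jw$ and ${}^yx=nx$ with $j\in F(E_l(J,\Delta))$, $n\in F(N_l)$, so
${}^y({}^wx)={}^{jw}(nx)\equiv{}^j({}^wx)\equiv{}^wx$ modulo $F(N_l)$. The set of
$v\in F(E_k(I,\Gamma))$ with ${}^yv\in F(N_l)v$ is a subgroup, because $F(N_l)$ is normal in
$F(E_l)$. It contains the generators ${}^wx$, so it is everything.
\end{proof}

\begin{lemma}\label{lem:ztoN}
Let $z\in\operatorname{EU}(4,J_s,\Delta_s)$ and $l\ge0$. There is $k$ with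
$[F(E_k(I,\Gamma)),z]\subseteq F(N_l)$.
\end{lemma}

\begin{proof}
The element $z$ is a product of conjugates ${}^wy$ with $w\in\operatorname{EU}(4,A_s,A_s)$ and
$y$ as in Lemma~\ref{lem:rooty}. For one conjugate,
$[v,{}^wy]={}^w[{}^{w^{-1}}v,y]$. Choose $l_1$ with ${}^wF(N_{l_1})\subseteq F(N_l)$
(Lemma~\ref{lem:conj}), then $k_1$ with $[F(E_{k_1}(I,\Gamma)),y]\subseteq F(N_{l_1})$
(Lemma~\ref{lem:rooty}), then $k$ with
${}^{w^{-1}}F(E_k(I,\Gamma))\subseteq F(E_{k_1}(I,\Gamma))$ (Lemma~\ref{lem:conj}). For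
products use $[v,z_1z_2]=[v,z_1]\cdot{}^{z_1}[v,z_2]$, Lemma~\ref{lem:conj} for $z_1$, and
induction.
\end{proof}

\section{Short root elements with parameters in $\Gamma J+I\Delta$}\label{sec:products}

We now show that $N$ contains the short root elements with parameters in $\Gamma J$ and
$I\Delta$, under a mild condition on the factors. On a first reading the reader may put $s=1$
and $l=0$. Then the lemma below says that $x_\mu(b\alpha\zeta)\in N$ if $1-\zeta^6$ is a unit,
and all powers of $s$ disappear.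

The difficulty is this. For $\mu=\rho+\nu$ and $\beta=\rho+2\nu$, relation (C3) shows that $N$
contains $x_\mu(\sigma b\alpha\zeta)\,x_\beta(\tau b^2\alpha\zeta^2)$, but not obviously the two
factors separately. We must show that the long factor lies in $N$. The same short factor arises
in a second way: first produce in $N$ an element $x_\nu(\pm\alpha\zeta)$, up to a long factor
that commutes with $x_\rho$, then take its commutator with $x_\rho(b)$. The long factor is now
$x_\beta(\tau b\alpha^2\zeta^2)$. Comparing the two gives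
$b^2\alpha\zeta^2\equiv b\alpha^2\zeta^2$ modulo parameters of long root elements in $N$. This
relation is linear in $b$ on one side and quadratic on the other. Exploiting this clash, for
$(I,\Gamma)$ and $(J,\Delta)$ in turn, separates the factors.

\begin{lemma}\label{lem:products}
Let $l\ge0$.
\begin{enumerate}
\item[(a)] If $\alpha\in\Gamma$, $\zeta\in J$ and $1-\zeta^6$ divides $s$, then there is $k_0$
such that $x_\mu(s^kb\alpha\zeta)\in N_l$ for all $k\ge k_0$, $b\in A$ and $\mu$ short.
\item[(b)] If $\xi\in I$, $\delta\in\Delta$ and $1-\delta^6$ divides $s$, then there is $k_0$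
such that $x_\mu(s^kb\xi\delta)\in N_l$ for all $k\ge k_0$, $b\in A$ and $\mu$ short.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\mu=\rho+\nu$ and $\beta=\rho+2\nu$ as in Figure~\ref{fig:roots}. Since also
$-\rho+\mu=\nu$ and $-\rho+2\mu=\beta$, relation (C3) gives
\[
[x_\rho(c),x_\nu(t)]=x_\mu(\sigma ct)\,x_\beta(\tau ct^2),\qquad
[x_{-\rho}(c),x_\mu(t)]=x_\nu(\sigma'ct)\,x_\beta(\tau'ct^2).
\]
Let $L=\{t\in A:x_\beta(t)\in N_l\}$, an additive group, and put $K_0=8l+2$.

\emph{The basic relation.} For $\alpha\in\Gamma$, $\zeta\in J$, $b\in A$, all $j\ge K_0$ and all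
even $i\ge K_0$ we claim that
\begin{equation}\label{eq:R}
s^ib^2\alpha\zeta^2-s^jb\alpha^2\zeta^2\in L .
\end{equation}
To see this, start from
\[
n_1=[x_{-\rho}(s^{2l}\alpha),x_\mu(s^l\zeta)]
=x_\nu(\sigma's^{3l}\alpha\zeta)\,x_\beta(\tau's^{4l}\alpha\zeta^2)\in N_l .
\]
As $j-6l\ge2l$, we have $x_\rho(s^{j-6l}b)\in E_l$. This element commutes with $x_\beta$ by
(C1), because $\rho+\beta=2\mu\notin\Phi$. Since $N_l$ is normal in $E_l$,
\[
N_l\ni[x_\rho(s^{j-6l}b),n_1]=[x_\rho(s^{j-6l}b),x_\nu(\sigma's^{3l}\alpha\zeta)]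
=x_\mu(\sigma\sigma's^{j-3l}b\alpha\zeta)\,x_\beta(\tau s^jb\alpha^2\zeta^2).
\]
On the other hand, since $j-5l\ge l$,
\[
N_l\ni[x_\rho(s^{2l}\alpha),x_\nu(\sigma's^{j-5l}b\zeta)]
=x_\mu(\sigma\sigma's^{j-3l}b\alpha\zeta)\,x_\beta(\tau s^{2j-8l}b^2\alpha\zeta^2).
\]
Dividing, $s^jb\alpha^2\zeta^2-s^{2j-8l}b^2\alpha\zeta^2\in L$. By Lemma~\ref{lem:exponents}
with $t=b\zeta$ the even exponent $2j-8l\ge 8l+4$ may be replaced by $i$. This proves
\eqref{eq:R}. The two form ideals play symmetric roles in $N_l$, so for $\xi\in I$,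
$\delta\in\Delta$ and $b,i,j$ as before
\begin{equation}\label{eq:Rprime}
s^ib^2\xi^2\delta-s^jb\xi^2\delta^2\in L .
\end{equation}

\emph{Part (a), the arithmetic.} Put $d=1-\zeta^6$, write $s=ds_1$, and let
$W=\{w\in A:\alpha^2\zeta^2w\in L\}$, an additive group. Apply \eqref{eq:Rprime} with $i=j$,
$\xi=\alpha\in\Gamma\subseteq I$ and $\delta=c\zeta^2$, which lies in $\Delta$ for every
$c\in A$:
\begin{equation}\label{eq:W}
s^i(b^2c-bc^2\zeta^2)\in W\qquad(b,c\in A,\ i\ge K_0\text{ even}).
\end{equation}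
Taking $c=1$, and then taking $(1,\zeta^2b)$ in place of $(b,c)$, we get
\[
s^i(b^2-b\zeta^2)\in W,\qquad s^i(\zeta^2b-\zeta^6b^2)\in W .
\]
The sum is $s^ib^2d\in W$. Replacing $b$ by $\zeta^3b$ and subtracting gives $s^ib^2d^2\in W$.
Replacing $b$ by $s_1b$ gives $s^{i+2}b^2\in W$. So $s^ib^2\in W$ for all $b$ and all even
$i\ge K_0+2$. For such $i$, \eqref{eq:W} with $b=1$ gives $s^i(c-c^2\zeta^2)\in W$. As
$s^i(c\zeta)^2\in W$, we conclude that $s^ic\in W$, that is,
$s^ic\,\alpha^2\zeta^2\in L$ for all $c\in A$. Now \eqref{eq:R} with $i=j$ yields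
\begin{equation}\label{eq:longinL}
s^ib^2\alpha\zeta^2\in L\qquad(b\in A,\ i\ge K_0+2\text{ even}).
\end{equation}

\emph{Part (a), conclusion.} For $k\ge3l$,
\[
N_l\ni[x_\rho(s^{2l}\alpha),x_\nu(s^{k-2l}b\zeta)]
=x_\mu(\sigma s^kb\alpha\zeta)\,x_\beta(\tau s^{2k-2l}b^2\alpha\zeta^2).
\]
For large $k$ the second factor lies in $N_l$ by \eqref{eq:longinL}, hence so does the first.
All bounds are independent of $b$ and $\mu$.

\emph{Part (b).} Since $1-\delta^6$ divides $s$, we may apply \eqref{eq:longinL} with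
$\alpha=b\xi^2\in\Gamma$, $\zeta=\delta\in J$ and with $1$ in place of the coefficient $b$
there. This gives $s^ib\xi^2\delta^2\in L$ for even $i\ge K_0+2$. Then \eqref{eq:Rprime} with
$i=j$ gives $s^ib^2\xi^2\delta\in L$. For large $k$ the group $N_l$ contains
\[
[x_\rho(s^{2l}\delta),x_\nu(s^{k-2l}b\xi)]
=x_\mu(\sigma s^kb\xi\delta)\,x_\beta(\tau s^{2k-2l}b^2\xi^2\delta)
\]
together with its second factor, hence also the first factor.
\end{proof}

The condition on $1-\zeta^6$ is harmless where we need it: if $\zeta$ lies in a maximal ideal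
$\mathfrak m$, then $1-\zeta^6\notin\mathfrak m$.

\section{Congruence subgroups over local rings}\label{sec:localring}

For a unit $u$ of a commutative ring put, in the basis order $1,2,-2,-1$,
\[
h_{12}(u)=\operatorname{diag}(u,u^{-1},u,u^{-1}),\qquad
h_2(u)=\operatorname{diag}(1,u,u^{-1},1).
\]
Over a local ring, elimination reduces an element of the congruence subgroup to one of the form
$h_2(u)$. For $u\in1+J$ the first torus element is elementary of level $(J,\Delta)$. The second
need not be: in Example~\ref{ex:dual} the matrix $h_2(1+y)$ is not in $E(J,0)$, since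
otherwise $T_{12}(xy)\in N$.

\begin{lemma}\label{lem:torus}
Let $B$ be a commutative ring and $(J,\Delta)$ a form ideal of $(B,B)$.
\begin{enumerate}
\item[(a)] If $u\in B^*\cap(1+J)$, then $h_{12}(u)\in\operatorname{EU}(4,J,\Delta)$.
\item[(b)] Let $B$ be local with maximal ideal $\mathfrak n$. If $J\subseteq\mathfrak n$, then
every $g\in\operatorname{GU}(4,J,\Delta)$ is of the form $z\,h_2(u)$ with
$z\in\operatorname{EU}(4,J,\Delta)$ and $u\in1+J$. If $J=B$, then $\Delta=B$ and
$\operatorname{GU}(4,J,\Delta)=\operatorname{EU}(4,B,B)$.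
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\operatorname{GL}_2(B)$ act on $\langle e_1,e_2\rangle$ naturally and on
$\langle e_{-1},e_{-2}\rangle$ by the inverse transpose. This is a homomorphism
$\operatorname{GL}_2(B)\to\operatorname{Sp}(4,B)$ that sends the elementary transvections
$t_{12}(c),t_{21}(c)$ to $T_{12}(c),T_{21}(c)$ and $\operatorname{diag}(u,u^{-1})$ to
$h_{12}(u)$. With $\zeta=u-1\in J$,
\begin{align*}
\operatorname{diag}(u,u^{-1})
&=t_{21}(-u^{-1})\,t_{12}(\zeta)\,t_{21}(1)\,t_{12}(-u^{-1}\zeta)\\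
&={}^{t_{21}(-u^{-1})}t_{12}(\zeta)\cdot t_{21}(u^{-1}\zeta)\,t_{12}(-u^{-1}\zeta).
\end{align*}
For the first line, $t_{21}(1)t_{12}(-u^{-1}\zeta)=
\left(\begin{smallmatrix}1&-u^{-1}\zeta\\1&u^{-1}\end{smallmatrix}\right)$; multiplication on
the left by $t_{12}(\zeta)$ gives $\left(\begin{smallmatrix}u&0\\1&u^{-1}\end{smallmatrix}\right)$,
and then $t_{21}(-u^{-1})$ clears the entry $1$. For the second line use
$-u^{-1}+1=u^{-1}\zeta$. All three factors map into $\operatorname{EU}(4,J,\Delta)$.

(b) \emph{Let $J\subseteq\mathfrak n$.} We multiply $g$ on the left by elements of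
$\operatorname{EU}(4,J,\Delta)$. By Lemma~\ref{lem:normal} we stay in
$\operatorname{GU}(4,J,\Delta)$. Note that $1+J$ consists of units and is closed under
inversion.

Let $v=ge_1$, so $v_1\in1+J$. Multiplication by $T_{21}(-v_2/v_1)$ makes the coordinate $2$
vanish and keeps the coordinates $1$ and $-2$. Then $T_{-2,1}(-v_{-2}/v_1)$ makes the coordinate
$-2$ vanish and keeps the coordinates $1$ and $2$. Now $ge_1=v_1e_1+v_{-1}e_{-1}$, with a new
value of $v_{-1}$, and $v_1v_{-1}=q(ge_1)-q(e_1)\in\Delta$. Hence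
$v_{-1}/v_1=(v_1v_{-1})v_1^{-2}\in\Delta$, and $T_{-1,1}(-v_{-1}/v_1)$ gives $ge_1=v_1e_1$.
Multiplying by $h_{12}(v_1^{-1})$, which is allowed by (a), we reach $ge_1=e_1$.

Now $g$ preserves the orthogonal complement $\langle e_1,e_2,e_{-2}\rangle$ of $e_1$. So
$ge_2=p_1e_1+ae_2+ce_{-2}$ and $ge_{-2}=p_2e_1+be_2+de_{-2}$ with $p_1,p_2\in J$ and
$ad-bc=1$. Let $g_2$ fix $e_{\pm1}$ and have the block
$\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ on $\langle e_2,e_{-2}\rangle$.
Solving $aP+cP'=p_1$, $bP+dP'=p_2$ with $P,P'\in J$ we get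
$T_{12}(P)T_{1,-2}(P')g_2e_{\pm2}=ge_{\pm2}$. Thus
$\bigl(T_{12}(P)T_{1,-2}(P')\bigr)^{-1}g\,g_2^{-1}$ fixes $e_1,e_2,e_{-2}$. Being symplectic, it
sends $e_{-1}$ to $e_{-1}+re_1$ for some $r$. As it is congruent to $e$ modulo $J$, we have
$r\in J$. This means
\begin{equation}\label{eq:stabilizer}
g=T_{12}(P)\,T_{1,-2}(P')\,T_{1,-1}(r)\,g_2,\qquad P,P',r\in J .
\end{equation}
Remove $T_{12}(P)T_{1,-2}(P')$. Evaluating the condition on $q$ at $e_{-1}$ gives $r\in\Delta$,
so we may remove $T_{1,-1}(r)$. At $e_2$ it gives $ac\in\Delta$. As $a\in1+J$ is a unit,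
$c/a=ac\cdot a^{-2}\in\Delta$, and multiplying by $T_{-2,2}(-c/a)$ turns the block into
$\left(\begin{smallmatrix}a&b\\0&a^{-1}\end{smallmatrix}\right)$. At $e_{-2}$ it now gives
$b/a\in\Delta$, so $ab=a^2(b/a)\in\Delta$ and $g=T_{2,-2}(ab)\,h_2(a)$ with $a\in1+J$. Collecting
the factors, the original $g$ is $z\,h_2(a)$ with $z\in\operatorname{EU}(4,J,\Delta)$.

\emph{Let $J=B$.} Then $\Delta\supseteq1^2B=B$, and
$\operatorname{GU}(4,J,\Delta)=\operatorname{Sp}(4,B)$. Let $g\in\operatorname{Sp}(4,B)$ and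
$v=ge_1$. Some coordinate $v_i$ is a unit. If $v_1$ is not a unit, then $i\ne1$, and
multiplication by $T_{1i}(1)$ replaces $v_1$ by the unit $v_1+v_i$. With $v_1$ a unit, the
reduction above, without any congruence conditions, leads to \eqref{eq:stabilizer} with
$P,P',r\in B$. Finally $g_2$ is given by an element of
$\operatorname{SL}_2(B)=\operatorname{E}_2(B)$, as $B$ is local, and this group is embedded
by means of $T_{2,-2}$ and $T_{-2,2}$. So $g\in\operatorname{EU}(4,B,B)$.
\end{proof}

\section{Proof of the criterion}\label{sec:proof}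

\subsection{The Noetherian case}

\begin{proposition}\label{prop:noeth}
Let $A$ be Noetherian, let $g\in G(J,\Delta)$, let $J'$ be the ideal generated by the entries of
$g-e$, and put $D=\operatorname{EU}(4,IJ,\Gamma_{\min}(IJ))$.
\begin{enumerate}
\item[(1)] $[x_\beta(\alpha),g]\in N$ for $\beta$ long and $\alpha\in\Gamma$.
\item[(2)] If $\xi\in I$ and $\xi J'\subseteq\Gamma J+I\Delta$, then $[x_\beta(\xi),g]\in N$ for
$\beta$ short.
\item[(3)] $[x_\beta(\xi),g]\in ND$ for $\beta$ short and every $\xi\in I$.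
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\zeta'_j$ be the finitely many entries of $g-e$. Put $\Delta'=\Delta\cap J'$. Since
$\Gamma_{\min}(J')\subseteq\Gamma_{\min}(J)\subseteq\Delta$, the pair $(J',\Delta')$ is a form
ideal, with $J'\subseteq J$ and $\Delta'\subseteq\Delta$. We have $g\in G(J',\Delta')$, because
$q(gu)-q(u)\in J'$. In part (2) we fix expressions
\begin{equation}\label{eq:expressions}
\xi\zeta'_j=\sum_i\alpha_{ij}\zeta_{ij}+\sum_i\xi_{ij}\delta_{ij}\qquad
(\alpha_{ij}\in\Gamma,\ \zeta_{ij}\in J,\ \xi_{ij}\in I,\ \delta_{ij}\in\Delta).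
\end{equation}
Let $\mathfrak m$ be a maximal ideal of $A$.

\emph{Local factorization.} If $J\subseteq\mathfrak m$, Lemma~\ref{lem:torus}(b) over
$A_{\mathfrak m}$, applied to $(J'_{\mathfrak m},\Delta'_{\mathfrak m})$, gives $g=z\,h_2(u)$ with
$z\in\operatorname{EU}(4,J'_{\mathfrak m},\Delta'_{\mathfrak m})$ and $u\in1+J'_{\mathfrak m}$. If
$J\not\subseteq\mathfrak m$, then $J_{\mathfrak m}=A_{\mathfrak m}$, and the same lemma, applied
to $(J_{\mathfrak m},\Delta_{\mathfrak m})$, gives
$g=z\in\operatorname{EU}(4,J_{\mathfrak m},\Delta_{\mathfrak m})$; in this case put $u=1$. To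
write $z$ as a product of conjugates of root elements, and to express $u$ and $u^{-1}$, only
finitely many fractions are needed. If $s\in A\setminus\mathfrak m$ is a multiple of their
denominators, they come from $A_s$, with the parameters of the root elements in $J_s$ and
$\Delta_s$. After multiplying $s$ by a further element outside $\mathfrak m$, the finitely many
identities between them hold in $A_s$. So there is $s\in A\setminus\mathfrak m$ such that
\[
F(g)=z\,h_2(u)\ \text{ in }\operatorname{Sp}(4,A_s),\qquad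
z\in\operatorname{EU}(4,J_s,\Delta_s),\qquad u\in A_s^*\cap(1+J'_s),
\]
where $F:A\to A_s$ is the localization map. We may still multiply $s$ by elements outside
$\mathfrak m$. In part (2), when $J\subseteq\mathfrak m$, we multiply it by all
$1-\zeta_{ij}^6$ and $1-\delta_{ij}^6$. These are not in $\mathfrak m$, because
$\zeta_{ij},\delta_{ij}\in J\subseteq\mathfrak m$. Now $s$ is fixed. Since $A$ is Noetherian, the
ascending chain of annihilators of the powers $s^r$ stops at some $r=l$. Then $F$ is injective on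
$s^lA$.

\emph{Claim.} For large $k$ the following hold:
\begin{itemize}
\item $[x_\beta(s^{2k}\alpha),g]\in N$ for $\beta$ long and all $\alpha\in\Gamma$;
\item in part (2), $[x_\beta(s^kb\xi),g]\in N$ for $\beta$ short and all $b\in A$;
\item in part (3), $[x_\beta(s^kb\xi),g]\in ND$ for $\beta$ short and all $b\in A$.
\end{itemize}

Let $x\in X_k(I,\Gamma)$ be one of these root elements, and put $h=h_2(u)$. Then
\[
[F(x),F(g)]=[F(x),z]\cdot{}^z[F(x),h],
\]
and $[F(x),z]\in F(N_l)$ for large $k$ by Lemma~\ref{lem:ztoN}. Put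
$D_k=E_k(IJ,\Gamma_{\min}(IJ))$. By Lemma~\ref{lem:conj} there is $l'$ with
${}^zF(N_{l'})\subseteq F(N_l)$ and ${}^zF(D_{l'})\subseteq F(D_l)$. We show that, for large $k$,
the commutator $[F(x),h]$ lies in $F(N_{l'})$ in parts (1) and (2), and in $F(D_{l'})$ in
part (3).
\begin{itemize}
\item If $\beta=\pm2e_1$ or $u=1$, then $[F(x),h]=e$.
\item If $\beta=\pm2e_2$, then $h_2(u)$ and $h_{12}(u^{-1})$ act on $x_\beta$ in the same way:
both multiply the parameter by $u^2$ for $\beta=2e_2$ and by $u^{-2}$ for $\beta=-2e_2$.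
Lemma~\ref{lem:torus}(a) gives
$h_{12}(u^{-1})\in\operatorname{EU}(4,J_s,\Delta_s)$. So
$[F(x),h]=[F(x),h_{12}(u^{-1})]\in F(N_{l'})$ for large $k$, by Lemma~\ref{lem:ztoN}.
\item If $\beta$ is short, then $h$ multiplies the parameter by $u$ or $u^{-1}$, so
$[F(x),h]=x_\beta\bigl(s^kb\xi(1-u^{\pm1})\bigr)$. Here $1-u^{\pm1}\in J'_s$, so it can be
written $\sum_ja_j\zeta'_j/s^m$ with $a_j\in A$ and $m$ depending only on $u$ and the sign. Hence
\[
[F(x),h]=F\Bigl(x_\beta\bigl(s^{k-m}b\textstyle\sum_ja_j\,\xi\zeta'_j\bigr)\Bigr)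
\qquad(k\ge m).
\]
In part (3) this lies in $F(D_{l'})$ for $k\ge m+l'$, because $\xi\zeta'_j\in IJ$. In part (2)
with $J\subseteq\mathfrak m$ (otherwise $u=1$), we use \eqref{eq:expressions}: it is a product of
elements $F(x_\beta(s^{k-m}ba_j\alpha_{ij}\zeta_{ij}))$ and
$F(x_\beta(s^{k-m}ba_j\xi_{ij}\delta_{ij}))$. By Lemma~\ref{lem:products} they lie in
$F(N_{l'})$ for large $k$, uniformly in $b$.
\end{itemize}
Hence $[F(x),F(g)]=F(t)$ with $t\in N_l\subseteq N$, respectively $t\in N_lD_l\subseteq ND$, and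
$t\equiv e$ mod $s^l$. For $k\ge l$ also $[x,g]\equiv e$ mod $s^l$. So all entries of $[x,g]-t$
lie in $s^lA$ and are killed by $F$. They vanish, and $[x,g]=t$. This proves the claim.

\emph{Patching.} Let $H=N$ or $H=ND$. Both are normal in $E$. By
$[xx',g]={}^x[x',g]\,[x,g]$ the sets
\[
P_1=\{a\in A:[x_\beta(a\xi),g]\in H\}\ (\beta\text{ short}),\qquad
P_2=\{\alpha\in\Gamma:[x_\beta(\alpha),g]\in N\}\ (\beta\text{ long})
\]
are additive groups. Write $s_{\mathfrak m}$ and $k_{\mathfrak m}$ for the data found above. In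
part (2) (with $H=N$) and in part (3) (with $H=ND$) the group $P_1$ contains
$s_{\mathfrak m}^{k_{\mathfrak m}}A$ for every $\mathfrak m$. These ideals together generate $A$,
so $P_1=A$. This proves (2) and (3).

The group $P_2$ contains $s_{\mathfrak m}^{2k_{\mathfrak m}}\Gamma$ for every $\mathfrak m$.
Finitely many of the elements $s_{\mathfrak m}^{2k_{\mathfrak m}}$, say $t_1,\dots,t_r$, generate
the unit ideal: $1=\sum c_it_i$ with $c_i\in A$. Since $\Gamma$ need not be an $A$-module, we
square this identity. For $\alpha\in\Gamma$,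
\[
\alpha=\sum_it_i\cdot(c_i^2t_i\alpha)+\sum_{i<j}t_i\cdot(2c_ic_jt_j\alpha).
\]
As $t_i$ is a square, $c_i^2t_i\alpha\in\Gamma$. Moreover
$2c_ic_jt_j\alpha\in2I\subseteq\Gamma$. So $\alpha\in\sum t_i\Gamma\subseteq P_2$. This
proves (1).
\end{proof}

\subsection{Arbitrary commutative rings}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication ``$\Rightarrow$'' is Theorem~\ref{thm:A}. For ``$\Leftarrow$'' put $H=N$, and for
the last assertion put $H=ND$ with $D=\operatorname{EU}(4,IJ,\Gamma_{\min}(IJ))$. We show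
$M\subseteq H$. Since $N\subseteq M$ by Lemma~\ref{lem:normal}, this proves both statements.

The group $E(I,\Gamma)$ is generated by elements ${}^wx$ with $w\in E$ and $x$ a root element of
level $(I,\Gamma)$, and $H$ is normal in $E$. By \eqref{eq:identities} we have
$[yy',g]={}^y[y',g]\,[y,g]$ and $[{}^wx,g]={}^w[x,{}^{w^{-1}}g]$, where
${}^{w^{-1}}g\in G(J,\Delta)$ by Lemma~\ref{lem:normal}. So it suffices to show $[x,g]\in H$ for
root elements $x$ of level $(I,\Gamma)$ and $g\in G(J,\Delta)$.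

We reduce to the Noetherian case. Let $A_1\subseteq A$ be a subring, finitely generated as a
ring, that contains the parameter of $x$ and the entries of $g$. If $x=x_\beta(\xi)$ is short and
$H=N$, so that $IJ=\Gamma J+I\Delta$ is assumed, fix expressions of the finitely many products
$\xi\zeta'_j$, with $\zeta'_j$ the entries of $g-e$, as sums of elements $\alpha\zeta$
($\alpha\in\Gamma$, $\zeta\in J$) and $\xi'\delta$ ($\xi'\in I$, $\delta\in\Delta$), and let $A_1$
also contain all elements that occur in them. Then $A_1$ is Noetherian. The pairs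
$(I\cap A_1,\Gamma\cap A_1)$ and $(J\cap A_1,\Delta\cap A_1)$ are form ideals of $(A_1,A_1)$. We
have $g\in\operatorname{GU}(4,J\cap A_1,\Delta\cap A_1)$; the entries of $g^{-1}$ are in $A_1$
because, up to sign, they are entries of $g$. Apply Proposition~\ref{prop:noeth} over $A_1$ to
these form ideals: part (1) if $x$ is long; if $x$ is short, part (2) when $H=N$, whose hypothesis
holds by the choice of $A_1$, and part (3) when $H=ND$. It shows that $[x,g]$ lies in the group
$N$, respectively $ND$, formed over $A_1$. This group is contained in the one formed over $A$.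
\end{proof}

\section{When does the condition hold?}\label{sec:cors}

\begin{proof}[Proof of Corollary~\ref{cor:B}]
By Theorem~\ref{thm:B} we need $IJ=\Gamma J+I\Delta$. This is clear if $\Gamma=I$ or $\Delta=J$.
If $2\in A^*$, then $\Gamma\supseteq2I=I$. Let $I+J=A$. We check the equality locally at each
maximal ideal $\mathfrak m$, which cannot contain both $I$ and $J$. If
$\xi\in I\setminus\mathfrak m$, then $\xi^2\in\Gamma$. So
$(\Gamma J)_{\mathfrak m}=J_{\mathfrak m}\supseteq(IJ)_{\mathfrak m}$. If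
$\zeta\in J\setminus\mathfrak m$, then $\zeta^2\in\Delta$ and
$(I\Delta)_{\mathfrak m}=I_{\mathfrak m}\supseteq(IJ)_{\mathfrak m}$.

For $\Gamma=I$ and $\Delta=J$, the group $G(J,J)$ consists of all
$g\in\operatorname{Sp}(4,A)$ with $g\equiv e$ mod $J$, since then $q(gu)-q(u)\in J$
automatically.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Suppose that the formula holds for all pairs, and let $\mathfrak m\ni2$ be maximal. Take
$I=J=\mathfrak m$ and
$\Gamma=\Delta=\Gamma_{\min}(\mathfrak m)\subseteq2\mathfrak m+\mathfrak m^2=\mathfrak m^2$.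
Theorem~\ref{thm:A} gives $\mathfrak m^2=\Gamma\mathfrak m+\mathfrak m\Delta\subseteq\mathfrak m^3$.
As $\mathfrak m^2A_{\mathfrak m}$ is finitely generated, Nakayama's lemma gives
$(\mathfrak mA_{\mathfrak m})^2=0$.

Conversely, assume the condition on maximal ideals, and let $(I,\Gamma)$, $(J,\Delta)$ be
arbitrary. By Theorem~\ref{thm:B} it suffices to check $IJ=\Gamma J+I\Delta$ at each maximal
ideal $\mathfrak m$. If $2\notin\mathfrak m$, this follows from $2IJ\subseteq\Gamma J$. If
$I\not\subseteq\mathfrak m$ or $J\not\subseteq\mathfrak m$, argue as in the proof of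
Corollary~\ref{cor:B}. In the remaining case $2\in\mathfrak m$ and $I,J\subseteq\mathfrak m$, so
$(IJ)_{\mathfrak m}\subseteq(\mathfrak mA_{\mathfrak m})^2=0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HVZ} R. Hazrat, N. Vavilov, Z. Zhang, \emph{Relative unitary commutator calculus and
applications}, arXiv:0911.5510 (2009).
\end{thebibliography}

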